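# Homogeneous Finsler manifolds with $K\ge 0$ and one positive flag in every plane need not be compact

## 1. Homogeneous Riemannian manifolds of positive curvature

We start with a case where everything is easy.

**Proposition 1.** Let $(M,g)$ be a connected homogeneous Riemannian manifold of dimension at least $2$ such that every tangent plane has positive sectional curvature. Then $M$ is compact.

**Proof.** The planes in one tangent space $T_xM$ form a compact Grassmannian, so $K\ge\delta>0$ on it. By homogeneity the same $\delta$ works at every point. A homogeneous Riemannian manifold is complete. The Bonnet–Myers theorem now gives compactness. $\square$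

If we only assume $K\ge0$, the conclusion fails: in $\mathbb R\times S^n$ with the product metric, $n\ge2$, every plane containing $T=\partial_t$ is flat. Every plane not containing $T$ has positive curvature, because it projects isomorphically onto a plane in $TS^n$.

What changes for Finsler metrics? There the curvature of a plane depends also on a chosen vector in the plane, the *pole*. So "every plane is positively curved" can be read in more than one way. A weak reading is that all curvatures are $\ge 0$ and that each plane has a positive curvature for *at least one* pole. The question, from Ming Xu, "Geodesic orbit Finsler space with $K\geq0$ and the (FP) condition", arXiv:1907.05985 (2019), is whether this still forces a homogeneous space to be compact. The answer is no, and the first dimension where it fails is $4$.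

## 2. Flags, poles, and the two theorems

A Finsler metric $F$ on $M$ is a function on $TM$, smooth off the zero section, with $F(ky)=kF(y)$ for $k>0$, and strongly convex: for $y\neq0$ the fundamental tensor
$$g_y(u,v)=\tfrac12\,\partial_a\partial_b\,F^2(y+au+bv)\big|_{a=b=0}$$
is an inner product. We do not require $F(-y)=F(y)$; if it holds, $F$ is called reversible. $F$ is homogeneous if its isometry group acts transitively.

Along a unit speed geodesic $c$, variation fields of geodesics satisfy a Jacobi equation $D^2J+R_{\dot c}J=0$ (details in Section 3). The operator $R_y$ on $T_xM$ is $g_y$-symmetric and kills $y$.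

**Definition (flag curvature).** A flag is a plane $\mathbf P\subset T_xM$ with a nonzero $y\in\mathbf P$, its pole. If $F(y)=1$ and $0\ne u\in\mathbf P$ is $g_y$-orthogonal to $y$, then
$$K(x,y,\mathbf P)=\frac{g_y(R_yu,u)}{g_y(u,u)} .$$
It depends on $y$ only up to a positive factor. We set $\mathrm{Ric}(y)=\mathrm{tr}\,R_y$. For $F(y)=1$ and a $g_y$-orthonormal basis $u_i$ of $y^\perp$ this is $\sum_iK(y,\mathrm{span}(y,u_i))$, so $K\ge0$ implies $\mathrm{Ric}\ge0$.

*Example.* A Minkowski norm on $\mathbb R^n$ (the same norm at each point) has straight lines as geodesics, and $K\equiv0$. For a Riemannian metric, $K(x,y,\mathbf P)$ is the sectional curvature and the pole is irrelevant.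

**Definition (FP).** $(M,F)$ satisfies (FP) if for every $x$ and every plane $\mathbf P\subset T_xM$ there is a nonzero $y\in\mathbf P$ with $K(x,y,\mathbf P)>0$.

*Example.* For Riemannian metrics (FP) means that all sectional curvatures are positive, so by Proposition 1 homogeneous Riemannian manifolds with (FP) are compact. The product $\mathbb R\times S^n$ violates (FP) exactly at the planes containing $T$.

The first thing to try is the proof of Proposition 1. What it really uses is positivity of $\mathrm{Ric}(y)$ for every $y$. A pole-wise hypothesis gives this.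

**Proposition 2.** Let $(M,F)$ be connected, homogeneous, with $K\ge0$, and suppose every $y\ne0$ is the pole of some flag with $K>0$. Then $M$ is compact with finite fundamental group.

**Proof.** $\mathrm{Ric}(y)$ is, for unit $y$, a sum of non-negative flag curvatures. The orthonormal basis can be chosen so that one of them is positive. So $\mathrm{Ric}>0$ on the unit vectors at a point. They form a compact set, so by homogeneity $\mathrm{Ric}\ge\delta F^2$ with $\delta>0$ everywhere. Apply the Finslerian Bonnet–Myers theorem. $\square$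

This stops working under (FP) because of the order of the quantifiers: (FP) picks a pole for each plane, not a plane for each pole. A direction $y$ could have $\mathrm{Ric}(y)=0$, while each plane through $y$ is positive at some other pole. The examples below do exactly this, with $y=T$.

**Theorem A.** For every $m\ge1$, $M=\mathbb R\times S^{4m-1}$ admits $\mathbb R\times Sp(m)$-invariant reversible Finsler metrics, arbitrarily $C^\infty$-close to $g=dt^2+g_{\rm round}$, with non-negative flag curvature and (FP).

So the non-compact manifold $\mathbb R\times S^{4m-1}$ (in particular $\mathbb R\times S^3$) is homogeneous with $K\ge0$ and (FP), and the assertion "every such $M$ is compact" is false.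

**Theorem B.** Let $(M,F)$ be a connected homogeneous Finsler manifold with $K\ge0$ and (FP), and $\dim M\in\{2,3\}$. Then $M$ is compact.

Thus $4$ is the smallest dimension of a counterexample. Sections 4–9 prove Theorem A, Sections 10–15 prove Theorem B.

## 3. Reading curvature off Jacobi fields and off the dual metric

**Fact 1 (Jacobi fields).** Let $c$ be a unit speed geodesic and $D$ the covariant derivative along $c$ (Chern connection, reference vector $\dot c$). Then $D$ is compatible with $g_{\dot c}$, $D\dot c=0$, and variation fields of geodesics satisfy $D^2J+R_{\dot c}J=0$ with $R_{\dot c}$ $g_{\dot c}$-symmetric and $R_{\dot c}\dot c=0$. Put $p=g_{\dot c}(\dot c,\cdot)$ and $V=\dot c^\perp=\ker p$. Then $D$ preserves $V$. For a Jacobi field, $p(J)$ has second derivative $-g_{\dot c}(R_{\dot c}J,\dot c)=0$. So $J$ stays in $V$ if $J,DJ\in V$ at one time; such $J$ are called *normal*. Their initial data are arbitrary in $V\oplus V$, and they are variation fields of unit speed geodesics.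

Our plan is to find all Jacobi fields explicitly and to read off $R$ from them. The next lemma says that this is legitimate with *any* connection in which the equation has no first order term.

**Lemma 3 (uniqueness).** If $\hat D$ is a connection on $V$ along $c$ and $\hat R$ an endomorphism field of $V$ with $\hat D^2u+\hat Ru=0$ for all normal Jacobi fields $u$, then $\hat D=D|_V$ and $\hat R=R_{\dot c}|_V$.

**Proof.** Write $D=\hat D+\Gamma$. For normal Jacobi $u$,
$$-R_{\dot c}u=D^2u=\hat D^2u+2\Gamma\hat Du+(\hat D\Gamma)u+\Gamma^2u=-\hat Ru+2\Gamma\hat Du+(\hat D\Gamma)u+\Gamma^2u .$$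
At a fixed time $(u,Du)$ is arbitrary, hence so is $(u,\hat Du)=(u,Du-\Gamma u)$. Taking $u=0$ gives $\Gamma=0$ at that time. This holds at all times, so $\hat D\Gamma=0$ and $\hat R=R_{\dot c}$. $\square$

**Fact 2 (dual metric).** Let $F^*(p)=\max\{p(y):F(y)=1\}$ on $T^*M$. For $p\ne0$ let $dF^*(p)\in T_xM$ be its fibre derivative. It is a unit vector with $p(dF^*(p))=F^*(p)$, and every $y\ne0$ is a positive multiple of some $dF^*(p)$. Unit speed geodesics are the projections of integral curves of the Hamiltonian field $X_{F^*}$ on $\{F^*=1\}$ (in canonical coordinates $X_f=(\partial_pf,-\partial_xf)$). Since $F^*$ has degree $1$, multiplication of the momentum by $k>0$ maps integral curves to integral curves. So the curves through $p$ and $kp$ have the same projection $c$, and $\dot c=dF^*(p)$.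

On $\{F^*=1\}$ the fibre Hessian of $\frac12F^{*2}$ is $\dot c\otimes\dot c+D^2F^*(p)$, and it is inverse to $g_{\dot c}$. So if $\xi(\dot c)=0$, the vector dual to $\xi$ is $D^2F^*(p)\xi$. It lies in $\ker p$, since $D^2F^*(p)p=0$ by homogeneity. As $\{\xi:\xi(\dot c)=0\}\cong T_x^*M/\mathbb Rp$, we conclude that
$$g_{\dot c}|_{\ker p}\ \text{ is the inverse of }\ D^2F^*(p):T_x^*M/\mathbb Rp\to\ker p. \tag{1}$$
At other points of the ray of $p$ this holds up to a positive factor, because $D^2F^*$ has degree $-1$.

*Example.* On $\mathbb R^n$ let $F^*(p)=|p|+p(e)$ with $|e|<1$. Then $dF^*(p)=p^\sharp/|p|+e$: the indicatrix of $F$ is the unit sphere moved by $e$. The Hessian $D^2F^*=D^2|p|$ does not see $e$.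

**Fact 3 (geodesic fields; only for Theorem B; Z. Shen, *Lectures on Finsler Geometry*, 2001).** If $Y$ is a nowhere zero vector field whose integral curves are $F$-geodesics and $\hat g=g_Y$, then the integral curves are $\hat g$-geodesics, $R^F_Y=R^{\hat g}(\cdot,Y)Y$, and $D=\nabla^{\hat g}_Y$ along them.

If $F^*(df)=1$, then $Y=\nabla f:=dF^*(df)$ is such a field, of unit speed. Indeed $df(y)\le F(y)$ gives $f(b)-f(a)\le d(a,b)$. Since $df(Y)=1=F(Y)$, integral curves of $Y$ realize equality, so they are geodesics. Moreover $\hat g(Y,\cdot)=df$. Hence $U:=\nabla^{\hat g}Y$ (a Hessian) is symmetric, and $UY=\nabla_YY=0$. With $[X,Y]=UX-\nabla_YX$ we get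
$$R^{\hat g}(X,Y)Y=\nabla_X\nabla_YY-\nabla_Y(UX)-U[X,Y]=-(\nabla_YU)X-U^2X,$$
that is,
$$\nabla_YU+U^2+R_Y=0. \tag{2}$$

Finally, homogeneous Finsler spaces are forward and backward complete, and the isometry group is a Lie group with compact isotropy groups (Deng–Hou, Pacific J. Math. 207 (2002)).

## 4. $\mathbb R\times S^{4m-1}$ with one Killing drift

Let $S=S^{4m-1}\subset\mathbb H^m$ be the unit sphere. $Sp(m)$ acts on it from the left, transitively and isometrically. On $M=\mathbb R\times S$ with $g=dt^2+g_{\rm round}$ put
$$T=\partial_t,\qquad W_1(x)=xi,\qquad W_2(x)=xj .$$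
Right multiplication by a unit quaternion is an isometry commuting with $Sp(m)$. So $W_1,W_2$ are Killing fields invariant under $\mathbb R\times Sp(m)$, and so is $T$. Clearly $[T,W_j]=0$. At every point $T,W_1,W_2$ are orthonormal: for instance $\langle xi,xj\rangle=\langle x,xj\bar i\rangle=\langle x,xk\rangle=0$. On $T^*M\setminus0$ let
$$G(p)=|p|_g,\qquad\tau(p)=p(T),\qquad w_j(p)=p(W_j).$$

The metric $g$ fails (FP) only at planes containing $T$. A natural try is to move the poles by a Killing drift. Fix $W=W_1$, $w=w_1$, $0<\varepsilon<1$ and take $F^*=G+\varepsilon w$. It is positive since $|w|\le G$. It is strongly convex: $D^2F^*=D^2G$ is positive semidefinite with kernel $\mathbb Rp$, and $dF^*(p)(p)>0$, so $dF^*\otimes dF^*+F^*D^2F^*$ is positive definite.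

*Curvature by hand.* Let $|p|=1$ and let $\gamma$ be the $g$-geodesic with $\gamma'(0)=p^\sharp$. Since $W$ is Killing, the flows of $X_G$ and $X_w$ commute. So the $F$-geodesic with momentum $p$ is $c(t)=A_t\gamma(t)$, where $A_t$ is the flow of $\varepsilon W$. Its normal Jacobi fields are $dA_tJ$ with $J$ a normal $g$-Jacobi field along $\gamma$. By Lemma 3, with the Levi-Civita derivative transported by $dA_t$, we get $R^F=R_0:=R^g(\cdot,\gamma')\gamma'$ on $\ker p=\gamma'^\perp$ at $t=0$. By (1) and $D^2F^*=D^2G$, $g_{\dot c}$ is a positive multiple of $g$ on $\gamma'^\perp$. Hence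
$$K\big(y,\mathrm{span}(y,u)\big)=K^g\big(\mathrm{span}(p^\sharp,u)\big),\qquad y=p^\sharp+\varepsilon W,\quad 0\ne u\perp p^\sharp .$$
The flag keeps its edge $u$, but the pole $y$ is replaced by $y-\varepsilon W$. So $K\ge0$ for free, and $K=0$ exactly if $T\in\mathrm{span}(p^\sharp,u)$.

Consider $P=\mathrm{span}(T,v)$ with $v\in TS$. If $v\nparallel W$, the pole can be chosen so that the tilted plane no longer contains $T$ (this is carried out in Section 9). But take $P=\mathrm{span}(T,W)$. For a pole $y=p^\sharp+\varepsilon W\in P$ we have $p^\sharp=y-\varepsilon W\in P$, so the tilted plane is $P$ itself, which contains $T$. Hence $K(y,P)=0$ for *every* pole $y\in P$: (FP) fails at $\mathrm{span}(T,W)$, and nothing in the construction can avoid this. Adding a second drift everywhere, $G+\varepsilon(w_1+w_2)$, is again a drift, by $W_1+W_2$, and the same argument kills the plane $\mathrm{span}(T,W_1+W_2)$.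

## 5. Two drifts, switched by $\tau/G$

The way out is to drift by $W_1$ for some momenta and by $W_2$ for others. A plane $\mathrm{span}(T,v)$ contains poles with momentum of either sort, and $v$ cannot be parallel to both $W_1$ and $W_2$. The switch has to be made without destroying the commuting integrals that gave us the geodesics. Since $W_1$ and $W_2$ do not commute with each other, we switch as a function of $\tau/G$ and never have both drifts at the same momentum.

**Construction.** Choose odd functions $\chi_1,\chi_2\in C_c^\infty((-1,1)\setminus\{0\})$ with disjoint supports and with $\chi_j\equiv1$ near some $\sigma_j\in(0,1)$. For instance, take bumps around $\frac13$ and $\frac23$, extended oddly. For small $\varepsilon>0$ let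
$$F^*=G+\varepsilon\,\chi_1(\tau/G)\,w_1+\varepsilon\,\chi_2(\tau/G)\,w_2. \tag{3}$$
$F^*$ is smooth off the zero section, $1$-homogeneous, and invariant under the transitive group $\mathbb R\times Sp(m)$. It is even, because $\chi_j(\tau/G)$ and $w_j$ are both odd. On the compact unit cosphere at one point, $F^*\to G$ in $C^\infty$ as $\varepsilon\to0$. So for small $\varepsilon$ it is positive and strongly convex there, hence everywhere by homogeneity and invariance. Thus $F^*$ is the dual of a reversible homogeneous Finsler metric $F$. Legendre duality depends smoothly on the metric, so $F$ is $C^\infty$-close to $g$.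

Let $C=\max_j\sup(|\chi_j'|+|\chi_j''|)$. We also require
$$\varepsilon<\sqrt{1-\sigma_j^2}\ \ (j=1,2),\qquad 48\,C\varepsilon\le1. \tag{4}$$

The open sets $U_1=\{\tau/G\notin\operatorname{supp}\chi_2\}$ and $U_2=\{\tau/G\notin\operatorname{supp}\chi_1\}$ cover $T^*M\setminus0$. On $U_j$,
$$F^*=\Phi(G,\tau,w),\qquad w=w_j,\quad W=W_j,\quad\Phi(G,\tau,w)=G+\varepsilon\chi_j(\tau/G)\,w.$$
Every $y\neq0$ is a positive multiple of $dF^*(p)$ for some $p$ with $|p|=1$. So fix $j$ and $p\in U_j$ with $|p|=1$. We compute the curvature at the pole $dF^*(p)$.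

## 6. Geodesics and Jacobi fields of $\Phi(G,\tau,w)$

**Step 1: the geodesics.** The purpose is a closed formula for the geodesic with momentum $p$. Since $T,W$ are commuting Killing fields, $G,\tau,w$ Poisson-commute. Hence they are constant along $X_{F^*}$ in $U_j$, and $U_j$, defined by $\tau/G$, is flow-invariant. Let $\gamma$ be the unit speed $g$-geodesic with $\gamma'(0)=p^\sharp$, and set $\lambda=\Phi_G$, $a=\Phi_\tau$, $b=\Phi_w$ at $p$. On $U_j$,
$$X_{F^*}=\lambda X_G+aX_\tau+bX_w ,$$
with coefficients that are functions of $G,\tau,w$, hence constant along each orbit. The three flows commute, so the orbit of $p$ is obtained by running $X_G$ for time $\lambda t$, $X_\tau$ for time $at$ and $X_w$ for time $bt$. The flows of $X_\tau,X_w$ are the cotangent lifts of the flows of $T,W$, and the flow of $X_G$ on $|p|=1$ is the unit speed geodesic flow of $g$. Hence the $F$-geodesic is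
$$c(t)=A_t(\gamma(\lambda t)),\qquad A_t=\exp(t(aT+bW))\ \text{ (isometries of } g). \tag{5}$$
Its momentum is a positive multiple of the $A_t$-translate of $\langle\gamma'(\lambda t),\cdot\rangle$, so $V_{c(t)}=dA_t(\gamma'(\lambda t)^\perp)$.

**Step 2: the variation fields.** We differentiate (5). Vary $p$ through $p_s$, with moving base point, $|p_s|=1$. A dot on $\lambda,a,b,z$ is the $s$-derivative at $s=0$. By Fact 2 this yields all variations through unit speed $F$-geodesics. Let $J$ be the Jacobi field of the corresponding variation $\gamma_s$ of unit speed $g$-geodesics. As $T,W$ commute, $\exp(t(a_sT+b_sW))=A_t\circ\exp(t((a_s-a)T+(b_s-b)W))$. So the variation field of $c$ is $dA_tu$ with, for $r=\lambda t$,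
$$u(r)=J(r)+\tfrac r\lambda\big(\dot\lambda\gamma'+\dot aT+\dot bW\big).$$

Write $X_1=T$, $X_2=W$, $z_i=\langle X_i,\gamma'\rangle$, so $z=(\tau,w)^T$, and let $H=(\Phi_{ik})_{i,k\in\{\tau,w\}}$. Since $\dot G=0$, $(\dot a,\dot b)^T=H\dot z$. Euler's relation for the degree $0$ function $\Phi_k$ reads $G\Phi_{Gk}+\tau\Phi_{\tau k}+w\Phi_{wk}=0$. With $G=1$ it gives $\dot\lambda=\sum_k\Phi_{Gk}\dot z_k=-z^TH\dot z$. Therefore, with
$$Z=(Z_1,Z_2),\qquad Z_i=X_i-z_i\gamma'\perp\gamma',$$
the bracket equals $\sum_i(H\dot z)_i(X_i-z_i\gamma')=ZH\dot z$, and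
$$u=J+rZL\dot z,\qquad L=H/\lambda. \tag{6}$$
Here $Z$ is viewed as a linear map $\mathbb R^2\to\gamma'^\perp$, with transpose $Z^Tv=(\langle Z_1,v\rangle,\langle Z_2,v\rangle)^T$. Since $Z_i\perp\gamma'$, the field $dA_tu$ is normal iff $J\perp\gamma'$. So the normal $F$-Jacobi fields are exactly the $dA_tu$ with $J$ a normal $g$-Jacobi field. Assume $J\perp\gamma'$ from now on.

**Step 3: properties of $Z$ and $\dot z$.** These will let us eliminate $J$ and $\dot z$. Let $'$ be the Levi-Civita derivative along $\gamma$. The numbers $\langle X_i,\gamma_s'\rangle$ are constant in $r$ since $X_i$ is Killing. Differentiating in $s$, and using the Killing equation and $J,J'\perp\gamma'$,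
$$\dot z_i=\langle X_i,J'\rangle+\langle\nabla_JX_i,\gamma'\rangle=\langle X_i,J'\rangle-\langle X_i',J\rangle .$$
As $z_i$ is constant along $\gamma$, $Z_i'=X_i'$. Hence
$$\dot z=Z^TJ'-Z'^TJ,\qquad\dot z\text{ constant in }r. \tag{7}$$
Further, $Z_1'=T'=0$ and $Z_2'=W':=\nabla_{\gamma'}W\perp\gamma'$. The Gram matrix $\Lambda=Z^TZ$ has entries $\delta_{ik}-z_iz_k$, which are constant along $\gamma$. Differentiating $\Lambda_{12}$ and $\Lambda_{22}$ gives $\langle Z_1,Z_2'\rangle=0=\langle Z_2,Z_2'\rangle$, that is,
$$Z^TZ'=0,\qquad Z'^TZ=0. \tag{8}$$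
Finally $Z_i''=-R_0Z_i$ with $R_0u=R^g(u,\gamma')\gamma'$, because Killing fields restrict to Jacobi fields and $R_0\gamma'=0$.

**Step 4: the size of the coefficients.** At $G=1$, with $\chi=\chi_j$,
$$\lambda=1-\varepsilon\tau w\,\chi'(\tau),\qquad H=\varepsilon\begin{pmatrix}\chi''(\tau)w&\chi'(\tau)\\ \chi'(\tau)&0\end{pmatrix},\qquad|\tau|,|w|\le1 .$$
By (4), $\lambda\ge\frac12$, the entries of $L$ are at most $2C\varepsilon$, and so $\|L\|\le4C\varepsilon$. Also $\Lambda=I-zz^T$ with $|z|\le1$, so $\|\Lambda\|\le1$ and $\|\Lambda L\|\le\frac12$. Hence $I+\Lambda L$ is invertible with inverse of norm at most $2$, and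
$$N:=L(I+\Lambda L)^{-1}=(I+L\Lambda)^{-1}L$$
satisfies $|N_{22}|\le\|N\|\le8C\varepsilon\le\frac16$. The two expressions agree because $(I+L\Lambda)L=L(I+\Lambda L)$. They are transposes of each other, so $N$ is symmetric. $N$ is constant along $\gamma$.

**Step 5: a differential equation for $u$ alone.** From (6), $u'=J'+ZL\dot z+rZ'L\dot z$. By (8), $Z^Tu'=Z^TJ'+\Lambda L\dot z$ and $Z'^Tu=Z'^TJ$. With (7),
$$Z^Tu'-Z'^Tu=(I+\Lambda L)\dot z,\qquad\text{so}\qquad L\dot z=N(Z^Tu'-Z'^Tu).$$
Differentiating once more and using $J''=-R_0J$, $Z''=-R_0Z$,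
$$u''=J''+2Z'L\dot z+rZ''L\dot z=-R_0u+2Z'N(Z^Tu'-Z'^Tu). \tag{9}$$

## 7. The curvature operator and the fundamental tensor

**Step 6: removing the first order term.** Equation (9) contains $u'$; we absorb it in a new connection, as Lemma 3 allows. Put $\Gamma=Z'NZ^T$ and $\hat Du=u'-\Gamma u$. This is a connection on $\gamma'^\perp$, since $Z_i'\perp\gamma'$. By (8), $\Gamma^2=Z'N(Z^TZ')NZ^T=0$. Also $\Gamma'=Z''NZ^T+Z'NZ'^T$. Hence
$$\begin{aligned}\hat D^2u&=u''-\Gamma'u-2\Gamma u'+\Gamma^2u\\&=-R_0u+2Z'NZ^Tu'-2Z'NZ'^Tu-Z''NZ^Tu-Z'NZ'^Tu-2Z'NZ^Tu'\\&=-\big[R_0(I-ZNZ^T)+3Z'NZ'^T\big]u .\end{aligned}$$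
Now transport to $V$ by $dA_t$, with $d/dt=\lambda\,d/dr$. The connection becomes $dA_t\circ\lambda\hat D\circ dA_t^{-1}$, and since $\lambda$ is constant the endomorphism acquires the factor $\lambda^2$. Lemma 3, evaluated at $t=0$ where $A_0=\mathrm{id}$, gives
$$R^F_{\dot c}|_V=\lambda^2\big(R_0B+3Z'NZ'^T\big),\qquad B:=I-ZNZ^T. \tag{10}$$

**Step 7: the inner product $g_{\dot c}$ on $V$.** The sign of $K$ needs $g_{\dot c}|_V$, which we get from (1). Identify $T_x^*M$ with $T_xM$ by $g$, and $T_x^*M/\mathbb Rp$ with $\gamma'^\perp$. For $\eta\perp\gamma'$ we have $dG(\eta)=0$, $D^2G(p)(\eta,\eta)=|\eta|^2$ and $dz_i(\eta)=\langle X_i,\eta\rangle=\langle Z_i,\eta\rangle$. As $\tau,w$ are linear on fibres, the chain rule gives on $\gamma'^\perp$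
$$D^2F^*(p)=\lambda I+ZHZ^T=\lambda(I+ZLZ^T).$$
From $(I+L\Lambda)N=L$,
$$(I+ZLZ^T)(I-ZNZ^T)=I+Z(L-N-L\Lambda N)Z^T=I .$$
So $B$ is the inverse of $I+ZLZ^T$. By (1), $g_{\dot c}|_V$ is a positive multiple of $\langle B\cdot,\cdot\rangle$. By (8), $BZ'=Z'$.

**Step 8: the sign of $K$.** For $0\ne u\in\gamma'^\perp$, $K(\dot c,\mathrm{span}(\dot c,u))$ has the sign of $\langle B(R_0B+3Z'NZ'^T)u,u\rangle$. Since $B$ is symmetric, $BZ'=Z'$ and $Z'=(0,W')$, this is
$$Q(u)=\langle R_0Bu,Bu\rangle+3N_{22}\langle W',u\rangle^2. \tag{11}$$
*Check.* If $\chi_j\equiv1$ near $\tau$, then $H=0$, $N=0$, $B=I$, and we recover the drift formula of Section 4.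

## 8. Non-negativity of $Q$

The second term of (11) can be negative. It must be dominated by the first, even where the first vanishes. The relation $BW'=W'$ does this.

Write $\gamma'(0)=\tau T+\mathbf m$ with $\mathbf m\in TS$, $\mu=|\mathbf m|$. If $\mu=0$, then $R_0=0$ and $W'=\nabla_{\tau T}W=0$, so $Q=0$.

Let $\mu>0$. Then $R_0=\mu^2\Pi$, with $\Pi$ the orthogonal projection onto $TS\cap\mathbf m^\perp\subset\gamma'^\perp$. Moreover $W'=\nabla_{\mathbf m}W$ is the projection to $TS$ of $\mathbf mq$ ($q=i$ or $j$), because $W(x)=xq$ is the restriction of a linear map. So $|W'|\le\mu$. As $W$ is Killing, $W'\perp\mathbf m$, hence $\Pi W'=W'$. Therefore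
$$\langle W',u\rangle=\langle BW',u\rangle=\langle W',Bu\rangle=\langle W',\Pi Bu\rangle ,$$
and, since $|N_{22}|\le\frac16$,
$$Q(u)\ge\mu^2|\Pi Bu|^2-3|N_{22}|\mu^2|\Pi Bu|^2\ge\tfrac12\mu^2|\Pi Bu|^2\ge0 .$$
Since $U_1\cup U_2$ is everything, $K\ge0$ everywhere. Moreover
$$Q(u)=0\iff\mu=0\ \text{ or }\ \Pi Bu=0. \tag{12}$$

## 9. A positive flag in every plane

Let $P\subset T_xM$ be a plane. Write $u_S$ for the $TS$-part of a vector $u$.

**Case (a): $T\notin P$.** Here we use a pole where $F^*=G$. Choose a $g$-unit vector $y\in P\cap\ker dt$ and set $p=\langle y,\cdot\rangle$. Then $\tau(p)=0$, and since $\chi_1,\chi_2$ vanish near $0$, $F^*=G$ near $p$. So $dF^*(p)=y$, $B=I$, $\mathbf m=y$, $\mu=1$. Let $0\ne u\in P$ with $u\perp y$. If $Q(u)=0$, then by (12) $\Pi u=0$, so $u_S\parallel y$. But $u\perp y\in TS$ gives $u_S\perp y$. So $u_S=0$ and $u\parallel T$, contradicting $T\notin P$. Hence $K(y,P)>0$.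

**Case (b): $T\in P$.** Here a drift tilts the pole out of the flat position. Write $P=\mathrm{span}(T,v)$ with $v\in T_xS$ a unit vector. Choose $j$ with $v\nparallel W:=W_j(x)$, possible since $W_1\perp W_2$, and put $\sigma=\sigma_j$. The function $|\rho v-\varepsilon W|$ equals $\varepsilon<\sqrt{1-\sigma^2}$ at $\rho=0$ and tends to $\infty$ with $\rho$. So there is $\rho>0$ with $|\rho v-\varepsilon W|=\sqrt{1-\sigma^2}$. Let
$$\mathbf m=\rho v-\varepsilon W,\qquad p=\langle\sigma T+\mathbf m,\cdot\rangle .$$
Then $|p|=1$ and $\tau(p)=\sigma$. Near $p$, $\chi_j(\tau/G)=1$ and the other cutoff vanishes, so $F^*=G+\varepsilon w_j$. Thus $H=0$, $N=0$, $B=I$ and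
$$y:=dF^*(p)=\sigma T+\mathbf m+\varepsilon W=\sigma T+\rho v\in P .$$
Let $0\ne u\in P\cap\ker p$. Since $p(y)=F^*(p)>0$, $P=\mathrm{span}(y,u)$. Suppose $Q(u)=0$. As $\mu=\sqrt{1-\sigma^2}>0$, (12) gives $\Pi u=0$, i.e. $u_S\in\mathbb R\mathbf m$. But $u_S\in\mathbb Rv$, and $\mathbf m=\rho v-\varepsilon W\nparallel v$ because $v\nparallel W$. So $u_S=0$, $u=kT$, and $0=p(u)=k\sigma$ forces $u=0$, a contradiction. Hence $K(y,P)>0$. This proves Theorem A. $\blacksquare$

*Two remarks.* At $p=dt$ we have $\tau/G=1$, outside both supports. So $F^*=G$ near $p$, $dF^*(p)=T$, and $R_T=0$ by (10): all flags with pole $T$ are flat, and Proposition 2 does not apply. Second, the metrics are invariant under translations in $t$, so they descend to the compact homogeneous spaces $S^1\times S^{4m-1}$. Hence $K\ge0$ with (FP) does not force finite $\pi_1$ even for compact homogeneous spaces.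

## 10. Dimensions two and three: reduction to three kinds of spaces

We turn to Theorem B. Suppose $(M,F)$ is as there but non-compact; we look for a contradiction. The identity component of the isometry group is transitive on $M$. Its universal cover acts on the universal cover of $M$ by isometries with open orbits, hence transitively. So the universal cover of $M$ is again homogeneous, non-compact, with $K\ge0$ and (FP), and we may assume $M$ simply connected.

Let $\mathcal G$ be the identity component of the isometry group and $H$ its isotropy group at $o\in M$. $H$ is compact. It is connected, by the exact sequence $\pi_1(M)\to\pi_0(H)\to\pi_0(\mathcal G)$. It acts faithfully on $T_oM$, because an isometry fixing $o$ with identity differential fixes all geodesics from $o$. So $H\subset SO(n)$ for a suitable inner product on $T_oM$, $n=\dim M$.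

If $H=SO(n)$, then $F$ on $T_oM$ is a multiple of a Euclidean norm, since $H$ is transitive on spheres. So $F$ is Riemannian. As $H$ is transitive on planes and $M$ is homogeneous, the curvature is constant, and it is positive by (FP). By Proposition 1, $M$ is compact, a contradiction. The connected closed proper subgroups of $SO(2)$ and $SO(3)$ are trivial or circles in $SO(3)$. So either $H$ is trivial, and $M$ is a Lie group with left-invariant $F$, or $n=3$ and $H=SO(2)$.

## 11. Closed invariant one-forms are rigid

**Lemma 4.** Let $M$ be simply connected and $\alpha\ne0$ a closed $1$-form on $M$ invariant under a transitive group of isometries, scaled to $F^*(\alpha)=1$. Let $Y=dF^*(\alpha)$ and $\hat g=g_Y$. Then $\nabla^{\hat g}Y=0$. If $M$ is a Lie group with Lie algebra $\mathfrak g$, and $F,\alpha$ are left-invariant, then $\mathrm{ad}_Y$ is skew for $\hat g|_{\mathfrak g}$.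

**Proof.** $F^*(\alpha)$ is constant by invariance, so the scaling makes sense, and $\alpha=df$. Fact 3 applies. $Y$ and $\hat g$ are invariant, so $\mathrm{tr}\,U$ is invariant, hence constant. The trace of (2) gives $\mathrm{tr}\,U^2=-\mathrm{Ric}(Y)\le0$. As $U$ is symmetric, $U=0$.

In the group case, Koszul's formula for left-invariant $X,X'$, with $\hat g(Y,\cdot)=\alpha$, reads
$$0=2\hat g(\nabla_XY,X')=\hat g([X,Y],X')-\hat g([Y,X'],X)+\alpha([X',X]).$$
The last term vanishes because $\alpha$ is closed. So $\hat g(\mathrm{ad}_YX,X')+\hat g(X,\mathrm{ad}_YX')=0$. $\square$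

*Example.* In Theorem A, $dt$ is such a form, $Y=T$, and $T$ is parallel. So the lemma alone gives no contradiction; in low dimension it gives one together with the classification below.

## 12. Three-manifolds with isotropy $SO(2)$

Let $n=3$, $H=SO(2)$. Since $H$ is compact, $\mathfrak g\cong\mathfrak h\oplus T_oM$ as $H$-modules, and $T_oM$ is a trivial line plus the rotation plane. So $\mathfrak g=\mathfrak g^H\oplus\mathfrak e$ with $\mathfrak e=\mathrm{span}(e_1,e_2)$, $\mathfrak h=\mathbb Rh$, $[h,e_1]=e_2$, $[h,e_2]=-e_1$, and $\mathfrak g^H=\mathbb Rh\oplus\mathbb R\xi_0$, which is abelian as $[h,\xi_0]=0$. The map $\mathrm{ad}_{\xi_0}$ commutes with $\mathrm{ad}_h$. So it preserves $\mathfrak e$ (the image of $\mathrm{ad}_h$), and $\mathrm{ad}_{\xi_0}|_{\mathfrak e}=aI+bJ$ with $J=\mathrm{ad}_h|_{\mathfrak e}$. Also $[e_1,e_2]$ is $H$-fixed, so $[e_1,e_2]=\ell\xi_0+\kappa h$.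

Let $\alpha$ be the invariant $1$-form on $M$ with $\alpha(\xi_0)=1$, $\alpha(h)=\alpha(\mathfrak e)=0$. Its pullback to $\mathcal G$ under $g\mapsto g\cdot o$ is left-invariant. So $\alpha$ is closed iff it vanishes on $[\mathfrak g,\mathfrak g]$, i.e. iff $\ell=0$.

**Case $\ell\ne0$: $M$ is also a Lie group.** As $\mathrm{ad}_{\xi_0}$ is a derivation and $\mathfrak g^H$ is abelian, $0=[\xi_0,[e_1,e_2]]=\mathrm{tr}(aI+bJ)\,[e_1,e_2]=2a[e_1,e_2]$, so $a=0$. Then $z=\xi_0-bh$ commutes with $\mathfrak e$, $h$ and $\xi_0$, i.e. $z$ is central. Let $k=[e_1,e_2]=\ell z+\kappa'h$ with $\kappa'=\kappa+\ell b$. Then $[k,e_i]=\kappa'Je_i\in\mathfrak e$ and $[h,k]=0$. So $\mathfrak s=\mathrm{span}(e_1,e_2,k)$ is an ideal, complementary to $\mathfrak h$ as $\ell\ne0$. Let $\mathcal S$ be the corresponding connected normal subgroup. Its orbit of $o$ is open since $\mathfrak s+\mathfrak h=\mathfrak g$. By normality the orbit of $g\cdot o$ is $g(\mathcal S\cdot o)$, also open. As $M$ is connected, $\mathcal S$ is transitive, with discrete isotropy. The orbit map $\mathcal S\to M$ is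 then a covering, and $M$ is simply connected, so $M\cong\mathcal S$ with left-invariant $F$. This is covered by the next sections.

**Case $\ell=0$: a totally geodesic flat surface.** Scale $\alpha$ so that $F^*(\alpha)=1$. By Lemma 4, $Y=dF^*(\alpha)$ is $\hat g$-parallel. The metric $\hat g$ is homogeneous, hence complete. By de Rham, $(M,\hat g)=\mathbb R\times\Sigma$, with $\alpha=dt$ and $\Sigma$ a complete simply connected surface. Its curvature is constant, since the $\hat g$-curvature of $Y^\perp$ is a $\mathcal G$-invariant function. As $Y,\alpha,\hat g,F$ are $\mathcal G$-invariant and $H$ acts as $SO(2)$ on $\ker\alpha$,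
$$F(y)=\Phi(\alpha(y),|y_\Sigma|_{\hat g})$$
with the same function $\Phi$ at all points. Let $\sigma$ be a complete geodesic of $\Sigma$. The map $\mathrm{id}\times(\text{reflection in }\sigma)$ preserves $\alpha$ and $|y_\Sigma|_{\hat g}$, so it is an $F$-isometry. Its fixed set is $\mathbb R\times\sigma$. By uniqueness, $F$-geodesics tangent to $\mathbb R\times\sigma$ stay in it, and they are geodesics of the induced metric. That metric is translation-invariant in $t$ and the arc length of $\sigma$, i.e. locally Minkowski. So these geodesics are the straight lines.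

Let $c$ be such a line with unit speed and $E$ a constant vector field of $\mathbb R\times\sigma$ along $c$. Then $E$ and $tE$ are variation fields of geodesics (shift the line, or turn it). So $D^2E=-R_{\dot c}E$ and $2DE+tD^2E=-tR_{\dot c}E$. Hence $DE=0$, and then $R_{\dot c}E=0$. So for $P=T_x(\mathbb R\times\sigma)$ we have $K(y,P)=0$ for *all* $y\in P\setminus0$, and (FP) fails: a contradiction.

From now on $M$ is a simply connected, non-compact Lie group $\mathcal G$ of dimension $2$ or $3$ with left-invariant $F$ and Lie algebra $\mathfrak g$.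

## 13. Abelian and solvable Lie algebras

If $\mathfrak g$ is abelian, $F$ is Minkowskian and $K\equiv0$, contradicting (FP).

Let $\mathfrak g$ be solvable and non-abelian. We first produce many vectors $Y$ as in Lemma 4. The left-invariant closed $1$-forms are the elements of the annihilator of $[\mathfrak g,\mathfrak g]$, which is $(\mathfrak g/[\mathfrak g,\mathfrak g])^*$. The restriction of $F^*$ to it is a Minkowski norm, whose Legendre map is $\alpha\mapsto dF^*(\alpha)$ mod $[\mathfrak g,\mathfrak g]$. A Legendre map hits every direction. So every nonzero class in $\mathfrak g/[\mathfrak g,\mathfrak g]$ contains, up to a positive factor, a vector $Y$ as in Lemma 4. For it $\mathrm{ad}_Y$ is skew, so it is semisimple with imaginary eigenvalues.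

- $[\mathfrak g,\mathfrak g]=\mathbb Re$ with $e$ not central. Some $X$ has $[X,e]=e$, and $X\notin\mathbb Re$. A $Y\in sX+\mathbb Re$ with $s>0$ has $[Y,e]=se$, so the nonzero real eigenvalue $s$: a contradiction. This includes the non-abelian $2$-dimensional algebra.
- $[\mathfrak g,\mathfrak g]=\mathbb Re$ with $e$ central. Take $X$ with $\mathrm{ad}_X\ne0$, and $Y\in sX+\mathbb Re$, $s>0$. Then $\mathrm{ad}_Y=s\,\mathrm{ad}_X$ is nonzero with image in $\mathbb Re$, which it kills. So it is nilpotent and nonzero, a contradiction.
- $\dim[\mathfrak g,\mathfrak g]=2$, so $n=3$. $[\mathfrak g,\mathfrak g]$ is nilpotent of dimension $2$, hence abelian. Let $Y\notin[\mathfrak g,\mathfrak g]$ be as in Lemma 4. Then $[\mathfrak g,\mathfrak g]=\mathrm{ad}_Y[\mathfrak g,\mathfrak g]$, so $\mathrm{ad}_Y$ is skew and onto on this plane, a nonzero multiple of a quarter turn. So $\mathfrak g\cong\mathfrak e(2)$, which we treat in Section 15.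

A non-solvable $\mathfrak g$ of dimension at most $3$ is $\mathfrak{su}(2)$ or $\mathfrak{sl}(2,\mathbb R)$. In the first case $M=SU(2)$ is compact, which is excluded.

## 14. Volume growth excludes $\mathfrak{sl}(2,\mathbb R)$

Here $[\mathfrak g,\mathfrak g]=\mathfrak g$, so there is no invariant closed $1$-form and Lemma 4 is silent. We compare volumes instead.

**Lemma 5.** Let $(M^n,F)$ be homogeneous with $\mathrm{Ric}\ge0$, and $dV$ the volume of an invariant Riemannian metric. Then forward balls satisfy $\mathrm{vol}(B_r)\le Cr^n$.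

**Proof.** By completeness, every point at distance less than $r$ from $x$ is $\exp_x(tv)$ with $F(v)=1$, $t<r$, along a minimizing geodesic $\gamma_v$, so with no conjugate point before $t$. In the coordinates $(t,v)$, $\partial_t$ maps to $\dot\gamma_v$, and a vector $\omega$ tangent to the indicatrix, i.e. in $v^\perp$, maps to the Jacobi field $A_v(t)\omega$. Here $A_v$ is the Jacobi tensor on $v^\perp$ in a $D$-parallel frame, $A(0)=0$, $A'(0)=I$. So $dV$ has density $\theta(\dot\gamma_v(t))\det A_v(t)$ times a fixed density on the compact indicatrix, where $\theta$ is the ratio of $dV$ to the $g_{\dot\gamma}$-volume. $\theta$ is continuous and invariant on the unit sphere bundle, hence bounded.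

Before the first conjugate point, $U=A'A^{-1}$ is symmetric: $A'^TA-A^TA'$ is constant because $R$ is symmetric, and it vanishes at $0$. It satisfies $U'+U^2+R=0$. Hence
$$(\mathrm{tr}\,U)'=-\mathrm{tr}\,U^2-\mathrm{Ric}\le-(\mathrm{tr}\,U)^2/(n-1).$$
So $\mathrm{tr}\,U$ is non-increasing. As long as it is positive, $(1/\mathrm{tr}\,U)'\ge1/(n-1)$ with $1/\mathrm{tr}\,U\to0$ at $t=0$. So $\mathrm{tr}\,U\le(n-1)/t$, and this is trivial once $\mathrm{tr}\,U\le0$. Since $(\log\det A)'=\mathrm{tr}\,U$, $\det A/t^{n-1}$ is non-increasing with limit $1$ at $0$. So $\det A\le t^{n-1}$. Integrate over $t<r$ and $v$. $\square$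

Now let $\mathcal G=\widetilde{SL}(2,\mathbb R)$, acting on $\mathbb H^2$. Let $\mathfrak k$ be the Lie algebra of the stabilizer of a point $o$, and choose an inner product on $\mathfrak g$ for which $\mathfrak k^\perp\to T_o\mathbb H^2$ is isometric. For the corresponding left-invariant Riemannian metric $h$, the map $\pi:\mathcal G\to\mathbb H^2$, $g\mapsto g\cdot o$, is a Riemannian submersion, because $\pi\circ L_g=g\circ\pi$. As $h$ and $F$ are both left-invariant, they are bi-Lipschitz.

A maximal $2$-separated set in the $\mathbb H^2$-ball $B_r$ about $o$ has at least $\mathrm{area}(B_r)/\mathrm{area}(B_2)\ge c\,e^r$ points for large $r$, because balls of radius $2$ about its points cover $B_r$ and $\mathrm{area}(B_r)=2\pi(\cosh r-1)$. Lift each point by the horizontal lift from $e$ of the geodesic from $o$ to it. The lifts lie in the closed $h$-ball of radius $r$ about $e$. They are $2$-separated, because $\pi$ does not increase distances. The unit $h$-balls around them are disjoint, have equal volume, and lie in $B^h_{r+2}$. So $\mathrm{vol}(B^h_{r+2})\ge c'e^r$.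 But $B^h_{r+2}\subset B^F_{C'(r+2)}$, whose volume is at most $C(C'(r+2))^3$ by Lemma 5: a contradiction for large $r$.

## 15. The group $\widetilde E(2)$: every such metric is flat

The last case is $\mathfrak g=\mathfrak e(2)$. No contradiction can come from $K\ge0$ alone: the metric $d\theta^2+|dx|^2$ below is left-invariant and flat. And $\mathrm{ad}_Y$ is indeed skew, so Lemma 4 gives nothing. We show instead that $K\ge0$ forces $K\equiv0$, which contradicts (FP). Since the invariant closed forms are too few, we use closed forms that are not invariant.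

Here $\mathcal G=\mathbb R_\theta\ltimes\mathbb R^2_x$ with $(\theta,x)(\theta',x')=(\theta+\theta',x+\rho_\theta x')$, $\rho_\theta$ the rotation by $\theta$. The left-invariant fields at $(\theta,x)$ are $\partial_\theta$ and $\rho_\theta e\cdot\partial_x$. So for the covector $a\,d\theta+Q\cdot dx$,
$$F^*(\theta,x;a,Q)=F_0^*(a,\rho_{-\theta}Q),\qquad F_0^*=F^*|_{T^*_e\mathcal G}. \tag{13}$$
Let $\mathcal B=\{F_0^*\le1\}\subset\mathbb R\times\mathbb R^2$, a strictly convex body with smooth boundary and $0$ inside. Let $\mathcal D$ be its projection to $\mathbb R^2$, and $r_0$ the radius of the largest disc centered at $0$ in $\mathcal D$. If $q\in\mathrm{int}\,\mathcal D$, the vertical line over $q$ meets the interior of $\mathcal B$. So $\partial\mathcal B$ has two points $(u_\pm(q),q)$ over $q$. As $F_0^*$ is convex on this line and less than $1$ somewhere on it, $\pm\partial_aF_0^*>0$ at these points. Therefore $u_\pm$ is smooth. Over $q\in\partial\mathcal D$ there is exactly one point of $\mathcal B$: a vertical segment there would lie in a supporting plane, against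 strict convexity.

**Step 1: $R_y=0$ for $y=dF_0^*(u_\pm(q),q)$, $|q|<r_0$.** This makes most flags flat. Fix $|Q|<r_0$ and $u=u_\pm$. The form
$$u(\rho_{-\theta}Q)\,d\theta+Q\cdot dx=df_Q$$
is closed, hence exact, and by (13) $F^*(df_Q)=1$. Let $Y=\nabla f_Q$ and $\hat g=g_Y$. The integral curves of $Y$ are unit speed geodesics, so they are complete, and they fill $M$. By (2), along each of them $\varphi=\mathrm{tr}\,U$ is defined on all of $\mathbb R$ and
$$\varphi'=-\mathrm{tr}\,U^2-\mathrm{Ric}(Y)\le-\varphi^2/2 ,$$
since $U$ is symmetric and acts on the plane $Y^\perp$. A negative value of $\varphi$ would blow up in finite forward time, a positive one in finite backward time. So $\varphi\equiv0$, then $\mathrm{tr}\,U^2=0$, $U\equiv0$, and $R_Y\equiv0$ by (2). At the identity with $Q=q$ this is the claim.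

**Step 2: $u=u_+$ on $\{|q|<r_0\}$ has the form $u(q)=f(|q|)-\langle e_0,q\rangle$ with a constant vector $e_0$.** The purpose is to control the shape of $\mathcal B$ up to the circle $|q|=r_0$.

*A parallel frame.* Fix $|Q|<r_0$, let $c$ be an integral curve of $Y=\nabla f_Q$. The components of $Y$ depend only on $\theta$, so $[\partial_{x_i},Y]=0$ and $\nabla_Y\partial_{x_i}=\nabla_{\partial_{x_i}}Y=U\partial_{x_i}=0$. By Fact 3, $\partial_{x_1},\partial_{x_2},\dot c$ is a $D$-parallel frame along $c$ (a frame because $\dot\theta=\partial_aF_0^*>0$). On the compact circle $|q|=|Q|$, $\partial_aF_0^*(u(q),q)$ is bounded below by a positive constant. So $\theta$ runs over all of $\mathbb R$ along $c$.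

*The geodesics.* Differentiating $F_0^*(u(q),q)=1$ gives $\partial_qF_0^*=-\partial_aF_0^*\,Du$. By (13), $\dot x=\rho_\theta\,\partial_qF_0^*$ and $\dot\theta=\partial_aF_0^*$ at $(u(q),q)$, $q=\rho_{-\theta}Q$. Hence
$$\frac{dx}{d\theta}=-\rho_\theta Du(\rho_{-\theta}Q)=-\partial_Q[u(\rho_{-\theta}Q)].$$
So the geodesic $c_s$ from $(0,0)$ with parameter $Q_s=Q+s\kappa$ is the curve
$$x_s(\theta)=-\partial_QS(\theta,Q_s),\qquad S(\theta,Q)=\int_0^\theta u(\rho_{-\vartheta}Q)\,d\vartheta .$$

*Its Jacobi field.* The variation field $J$ of $c_s$ satisfies $J\equiv-\sum_i(\partial_Q^2S(\theta,Q)\kappa)_i\,\partial_{x_i}$ mod $\dot c$; the reparametrization contributes only a multiple of $\dot c$. Since $R_{\dot c}=0$ by Step 1 and $J(0)=0$, $J=tE$ with $E$ parallel, i.e. with constant coefficients in the frame. As $\kappa$ is arbitrary,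
$$\partial_Q^2S(\theta,Q)=t(\theta)A(Q)$$
with a matrix $A(Q)$ independent of $\theta$. Now differentiate in $\theta$. With $df_Q(\dot c)=1$ and $q=\rho_{-\theta}Q$,
$$\frac{dt}{d\theta}=\frac{df_Q(\dot c)}{\dot\theta}=u(q)+Q\cdot\frac{dx}{d\theta}=u(q)-q\cdot Du(q)=:v(q),\qquad v=1/\partial_aF_0^*>0 .$$
Hence
$$\rho_\theta\,D^2u(q)\,\rho_{-\theta}=v(q)A(Q). \tag{14}$$

*Rotational symmetry up to a linear term.* Put $\mathcal A=D^2u/v$. At $\theta=0$, (14) says $A(Q)=\mathcal A(Q)$. So (14) becomes $\mathcal A(\rho q)=\rho\mathcal A(q)\rho^{-1}$ for all rotations $\rho$. By definition $\phi=u$ solves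
$$D^2\phi=(\phi-q\cdot D\phi)\,\mathcal A(q). \tag{15}$$
So does $\phi=u\circ\rho$: $D^2(u\circ\rho)(q)=\rho^{-1}D^2u(\rho q)\rho=v(\rho q)\mathcal A(q)$, and $(u\circ\rho-q\cdot D(u\circ\rho))(q)=v(\rho q)$. The equation is linear, so $\delta=u\circ\rho-u$ solves it as well, and $\delta(0)=0$. Let $k=\delta-q\cdot D\delta$. Along $q=se$, $|e|=1$,
$$\frac{d}{ds}k=-s\,e^TD^2\delta\,e=-s\,(e^T\mathcal Ae)\,k,\qquad k(0)=0 .$$
So $k\equiv0$, and by (15) $D^2\delta=0$: $\delta$ is linear. Average $u\circ\rho-u$ over $\rho\in SO(2)$. The average of $u\circ\rho$ is radial, $f(|q|)$, and the average of linear functions is a linear function $\langle e_0,q\rangle$. Thus $u(q)=f(|q|)-\langle e_0,q\rangle$.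

**Step 3: $\mathcal D$ is the disc of radius $r_0$.** Then Step 1 will cover a dense set of poles. There is $q_0\in\partial\mathcal D$ with $|q_0|=r_0$. As $s\uparrow r_0$, the points $(u(q),q)$ with $q=sq_0/r_0$ converge to the unique point of $\mathcal B$ over $q_0$, as all limit points lie there. At that point the supporting plane is vertical, i.e. $dF_0^*$ has zero $a$-component. Since $dF_0^*(u,q)$ is proportional to $(1,-Du)$, $|Du|\to\infty$ along this segment. As $Du(q)=f'(|q|)\,q/|q|-e_0$, we get $|f'(s)|\to\infty$ as $s\uparrow r_0$.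

Now let $q_1$ be any point with $|q_1|=r_0$ and $q=sq_1/r_0$. Then $|Du(q)|\ge|f'(s)|-|e_0|\to\infty$. So at a limit point of $(u(q),q)$ over $q_1$, which is in $\partial\mathcal B$, the supporting plane of $\mathcal B$ is vertical. It projects to a supporting line of $\mathcal D$ at $q_1$. So $q_1\in\partial\mathcal D$. Thus the whole circle of radius $r_0$ lies in $\partial\mathcal D$. If $\mathcal D$ contained a point $q$ with $|q|>r_0$, then by convexity and $0\in\mathrm{int}\,\mathcal D$ the point $r_0q/|q|$ would be interior. So $\mathcal D=\{|q|\le r_0\}$.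

**Step 4: flatness.** By Step 1, $R_y=0$ for $y=dF_0^*(p)$ and all $p$ in the part of $\partial\mathcal B$ over $\{|q|<r_0\}$. This part is dense in $\partial\mathcal B$: over each $q\in\partial\mathcal D$ there is exactly one point of $\mathcal B$, and it is the limit of $(u_+(sq),sq)$ as $s\uparrow1$. By continuity $R_y=0$ for all $y=dF_0^*(p)$, hence for all $y\ne0$ at the identity, and by left-invariance everywhere. So $K\equiv0$, contradicting (FP).

All cases are excluded, and Theorem B is proved. $\blacksquare$
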